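# The indeterminacy locus of the Prym map to the perfect cone compactification

## 1. Admissible double covers, dual graphs, Friedman–Smith covers

We work over $\mathbb C$.

**Definition 1 (admissible double cover).** A point of $\overline R_{g+1}$, the Beauville moduli space, is an admissible double cover $\tilde C\to C$ with covering involution $\iota$. Here $C$ is a stable curve of genus $g+1$, $\tilde C$ is connected, $\iota$ fixes only nodes of $\tilde C$, and $\iota$ does not exchange the two branches at a fixed node. A node of $C$ therefore has either one preimage (a *fixed* node) or two preimages exchanged by $\iota$ (an *exchanged pair*). The space $\overline R_{g+1}$ compactifies the space $R_{g+1}$ of connected étale double covers of smooth curves of genus $g+1$.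

**Definition 2 (dual graph).** The dual graph $\tilde\Gamma$ of $\tilde C$ has a vertex for each irreducible component and an edge for each node. It carries the action of $\iota$. Since branches at a fixed node are not exchanged, a fixed edge is fixed with its orientation, and its ends are fixed vertices.

**Example 1.** Let $C$ be irreducible with one node, with normalization $N$ and points $p,q\in N$ over the node.

* (a) Take two copies of $N$ and glue $p$ of each copy to $q$ of the other. Then $\tilde\Gamma$ has two exchanged vertices joined by two exchanged edges.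
* (b) Take a double cover $\tilde N\to N$ branched exactly at $p,q$ and glue the two ramification points. Then $\tilde\Gamma$ is one vertex with one fixed loop.
* (c) Take a connected étale double cover $\tilde N\to N$ and glue the fibers over $p$ and $q$ equivariantly. Then $\tilde\Gamma$ is one fixed vertex with two exchanged loops.

**Definition 3 (Friedman–Smith covers).** For $n\ge1$, $FS_n\subset\overline R_{g+1}$ is the locus of covers such that $C=C_1\cup C_2$ with $C_1,C_2$ smooth and meeting transversally in exactly $n$ points; $\tilde C=\tilde C_1\cup\tilde C_2$ with each $\tilde C_i\to C_i$ a connected étale double cover; and $\tilde C_1,\tilde C_2$ meet in the $2n$ preimages of the nodes of $C$, none of them fixed by $\iota$. We write $\overline{FS}_n$ for the closure and $\partial\overline{FS}_n=\overline{FS}_n\setminus FS_n$. One has $\operatorname{codim}\overline{FS}_n=n$.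

**Example 2.** Let two genus-one curves meet in $n$ points and give each a connected étale double cover; glue the covers equivariantly over the $n$ points. The genus of $C$ is $1+1+n-1=n+1$, so $g=n$. The dual graph of any cover in $FS_n$ consists of two fixed vertices joined by $n$ exchanged pairs of edges.

**Definition 4 (Prym variety and Prym map).** Let $\tilde C\to C$ be a connected étale double cover of a smooth curve of genus $g+1$, and $H=H_1(\tilde C,\mathbb Z)$. There is a symplectic basis $\tilde a_0,\tilde b_0,\ \tilde a_i,\tilde b_i,\iota\tilde a_i,\iota\tilde b_i$ $(1\le i\le g)$ of $H$ with $\tilde a_0,\tilde b_0$ invariant under $\iota$. Hence the anti-invariant part is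
$$H^-=\{y:\iota y=-y\}=(1-\iota)H,$$
with basis $\tilde a_i-\iota\tilde a_i,\ \tilde b_i-\iota\tilde b_i$. Since $\langle \tilde a_i-\iota\tilde a_i,\tilde b_i-\iota\tilde b_i\rangle=2$, the form $\frac12\langle\,,\rangle$ on $H^-$ is unimodular; it is the principal polarization of the $g$-dimensional Prym variety. This gives the Prym map $R_{g+1}\to A_g$.

**Example 3.** For $g=1$ the curve $C$ has genus $2$, $\tilde C$ has genus $3$, and $H^-$ has rank $2$: the Prym variety is an elliptic curve.

**Definition 5 (indeterminacy locus).** For a rational map $P$ from a normal variety, $Ind(P)$ is the set of points where $P$ is not regular. For example, $(x,y)\mapsto[x:y]$ on the plane has indeterminacy locus $\{(0,0)\}$.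

## 2. The perfect cone fan and the extension criterion

Let $X$ be a lattice and $M=\mathrm{Hom}(X,\mathbb Z)$. For $m\in M$ let $m^2$ be the rank-one quadratic form $x\mapsto m(x)^2$ on $X_{\mathbb R}$. A quadratic form $Q$ on $M_{\mathbb R}$ defines a linear functional on $\mathrm{Sym}^2 M_{\mathbb R}$ with $m^2\mapsto Q(m)$. We abbreviate "positive definite" to PD and "positive semidefinite" to PSD.

**Definition 6 (perfect fan).** Let $Q$ be PD on $M_{\mathbb R}$, scaled so that its minimum on $M\setminus0$ is $1$. Its *minimal vectors* are the $m\in M$ with $Q(m)=1$. The functional of $Q$ is $\ge1$ on all $m^2$ $(m\neq 0)$, with equality exactly at the minimal vectors. So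
$$\sigma(Q)=\sum_{m\ \text{minimal}}\mathbb R_{\ge0}\,m^2$$
is the cone over a face of the convex hull of $\{m^2:0\ne m\in M\}$. The perfect fan consists of these cones, together with $0$. The perfect cone (first Voronoi) toroidal compactification $\bar A_g^P$ of $A_g$ is built from it.

**Example 4.** Let $M=\mathbb Z^2$ with basis $e_1,e_2$. For $Q(x,y)=x^2+xy+y^2$ the minimal vectors are $\pm e_1,\pm e_2,\pm(e_1-e_2)$, so $\sigma(Q)$ is spanned by $e_1^2,e_2^2,(e_1-e_2)^2$. The Euclidean form gives its face spanned by $e_1^2,e_2^2$. On the other hand no $Q$ with minimum $1$ has both $e_1+e_2$ and $e_1-e_2$ as minimal vectors, because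
$$Q(e_1+e_2)+Q(e_1-e_2)=2Q(e_1)+2Q(e_2)\ge4>2.$$

The next lemma turns containment of a cone into a statement about lengths of vectors.

**Lemma 1.** Let $\ell_1,\dots,\ell_k\in M$ be nonzero and let $m_i\in M$ be primitive with $\ell_i\in\mathbb Zm_i$.

* (a) Let $Q$ be PD with minimum $1$ on $M\setminus0$. The cone $\sum\mathbb R_{\ge0}\ell_i^2$ lies in $\sigma(Q)$ if and only if $Q(m_i)=1$ for all $i$.
* (b) Let $M$ be a saturated sublattice of a lattice $M_g$. The cone lies in a cone of the perfect fan of $M$ if and only if it lies in one of the perfect fan of $M_g$.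

*Proof.* (a) If $Q(m_i)=1$, then $\ell_i^2$ is a positive multiple of $m_i^2\in\sigma(Q)$. Conversely let $\ell_i^2=\sum\beta_jn_j^2$ with $\beta_j>0$ and $n_j$ minimal. On $\ker\ell_i$ the right side is a sum of nonnegative terms with sum $0$, so each $n_j$ vanishes on $\ker\ell_i$ and is proportional to $\ell_i$. A minimal vector is primitive, so $n_j=\pm m_i$ and $Q(m_i)=1$.

(b) The case $k=0$ is trivial; let $k\ge1$. If the cone lies in $\sigma(Q)$ for $M$, write $M_g=M\oplus M''$ and extend $Q$ orthogonally by a form of minimum $>1$ on $M''$. The extension has the same minimal vectors, so $\sigma(Q)$ is a cone of the fan of $M_g$. If the cone lies in $\sigma(Q)$ for $M_g$, then $Q(m_i)=1$ by (a), since $m_i$ is also primitive in $M_g$. So $Q|_M$ has minimum $1$ with the $m_i$ minimal, and (a) applies in $M$. $\square$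

We use the following standard fact (Ash–Mumford–Rapoport–Tai; Namikawa, LNM 812; for the Prym map, Casalaina-Martin–Grushevsky–Hulek–Laza).

**Extension criterion.** Let $U=\Delta^N$ be a local chart with a period map on $(\Delta^*)^k\times\Delta^{N-k}$ with unipotent monodromies, and let $B_1,\dots,B_k$ be the associated quadratic forms. If the cone spanned by the $B_i$ lies in a cone of the perfect fan, then the period map extends holomorphically to $U\to\bar A_g^P$.

**Example 5.** In Example 4, the pair $B_1=e_1^2$, $B_2=e_2^2$ satisfies the criterion. The pair $B_1=(e_1+e_2)^2$, $B_2=(e_1-e_2)^2$ does not, by Lemma 1(a), since $e_1\pm e_2$ are primitive.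

## 3. The monodromy cone of a cover

**The chart.** Let $x=[\tilde C\to C]\in\overline R_{g+1}$. A local chart at $x$ is $\mathrm{Def}(\tilde C)^\iota$, which is smooth, modulo the finite group $\mathrm{Aut}(\tilde C,\iota)$. It has one boundary coordinate $t_e$ for each node $e$ of $C$. For an exchanged pair over $e$, both nodes are $xy=t_e$. For a fixed node, $\tilde C$ is $xy=t_e$ with $\iota(x,y)=(-x,-y)$. At a point of the chart the nodes with $t_e\ne0$ are smoothed, and the dual graph there is $\tilde\Gamma$ with the corresponding edges contracted.

**Descent.** If the period map extends to the chart, then $P_g^P$ is regular at $x$. Indeed the extension is invariant under the finite group by continuity, so it descends to the normal quotient germ. The closure of the graph of the rational map is then bijective over a neighborhood of $x$, hence isomorphic to that neighborhood by Zariski's main theorem.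

**The forms $B_e$.** Let $H=H_1(\tilde C_\eta,\mathbb Z)$ for a nearby smooth fiber, and let $\zeta_{\tilde e}$ be the vanishing cycle of the node $\tilde e$. By Picard–Lefschetz, and since the polarization on $H^-$ is $\frac12\langle\,,\rangle$, the form of $t_e$ on $H^-$ is
$$B_e(y)=\tfrac12\sum_{\tilde e\mapsto e}\langle y,\zeta_{\tilde e}\rangle^2 .$$
If the node is fixed, $(x,y)\mapsto(-x,-y)$ rotates the vanishing cycle, so $\iota_*\zeta=\zeta$. For $y\in H^-$ we get $\langle y,\zeta\rangle=\langle\iota y,\iota\zeta\rangle=-\langle y,\zeta\rangle$, so $B_e=0$. For an exchanged pair, $\langle y,\zeta_{\iota\tilde e}\rangle=\langle \iota y,\zeta_{\tilde e}\rangle=-\langle y,\zeta_{\tilde e}\rangle$, so $B_e(y)=\langle y,\zeta_{\tilde e}\rangle^2$.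

**The lattice $X$.** The specialization map $H\to H_1(\tilde\Gamma,\mathbb Z)$, $y\mapsto\sum\langle y,\zeta_{\tilde e}\rangle\tilde e$, is surjective and equivariant. Since $H^-=(1-\iota)H$, its restriction maps $H^-$ onto
$$X=(1-\iota)H_1(\tilde\Gamma,\mathbb Z).$$
So for an exchanged pair, $B_e=\ell_e^2$, where $\ell_e\in M=\mathrm{Hom}(X,\mathbb Z)$ is the coefficient of $\tilde e$.

This $X$ is the lattice of the cusp in the toroidal construction at $x$. Let $K=\ker(H^-\to X)$. It is saturated because $X$ is torsion free. For $y\in H^-$ we have $\ell_e(y)=\langle y,\zeta_{\tilde e}\rangle=\frac12\langle y,\zeta_{\tilde e}-\iota\zeta_{\tilde e}\rangle$. An anti-invariant chain has coefficient $0$ on every fixed edge, so the $\ell_e$ span $X_{\mathbb R}^*$. Thus $K$ is the orthogonal complement of the classes $\zeta_{\tilde e}-\iota\zeta_{\tilde e}$, and these are mutually orthogonal because vanishing cycles are disjoint. Hence $K^\perp$, which they span over $\mathbb Q$, is isotropic, and $X=H^-/K=H^-/(K^\perp)^\perp$. Choosing a maximal isotropic saturated $L\supset K^\perp$ realizes $M$ as a saturated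 sublattice of $M_g=\mathrm{Hom}(H^-/L,\mathbb Z)\cong\mathbb Z^g$: the surjection $H^-/L\to X$ onto a free group splits.

**Definition 7 (monodromy cone).** The monodromy cone of $x$ is the cone spanned by the forms $B_e$, that is, by the $\ell_e^2$ over all exchanged pairs $e$. By Lemma 1(b), whether it lies in a cone of the perfect fan may be tested in $M$ or in $M_g$.

**Removing fixed edges.** Contracting a fixed edge that is not a loop is an equivariant homotopy equivalence. A fixed loop spans an $\iota$-invariant direct summand of $H_1$ (with the cycles of the rest as equivariant complement), killed by $1-\iota$. So contracting all fixed edges (deleting them when they are loops) changes neither $X$ nor the $\ell_e$. From now on $\tilde\Gamma$ is this contracted graph, and $\iota$ fixes no edge.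

**Example 6.** In Example 1(a), $H_1(\tilde\Gamma)$ is generated by a cycle through both edges, which $\iota$ maps to itself, so $X=0$. In 1(b), $X=0$ too. In 1(c), $X=\mathbb Z(\tilde e-\iota\tilde e)$, and $\ell_e$ generates $M$.

**Example 7 (the lattice of $FS_n$).** Orient all $2n$ edges $\tilde e_i,\iota\tilde e_i$ from one vertex to the other. A cycle is $h=\sum h_i\tilde e_i+h_i'\,\iota\tilde e_i$ with $\sum(h_i+h_i')=0$, and $(1-\iota)h=\sum x_i(\tilde e_i-\iota\tilde e_i)$ with $x_i=h_i-h_i'$. Then $\sum x_i\equiv\sum(h_i+h'_i)=0$ mod $2$. Conversely, if $\sum x_i$ is even, choose $h_i'$ with $\sum x_i+2\sum h_i'=0$ and put $h_i=x_i+h_i'$. So $X=\{x\in\mathbb Z^n:\sum x_i\text{ even}\}$. Its dual, in the coordinates where $\ell_{e_i}$ is the $i$-th unit vector, is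
$$\Lambda_n=\mathbb Z^n\cup\bigl(\mathbb Z^n+(\tfrac12,\dots,\tfrac12)\bigr).$$
Indeed a vector $c$ pairs integrally with $2\varepsilon_i$ and with $\varepsilon_i\pm\varepsilon_j$ exactly when all $c_i\in\frac12\mathbb Z$ and all $c_i\pm c_j\in\mathbb Z$.

## 4. Is $Ind(P_g^P)$ equal to $\overline{FS}_2\cup\overline{FS}_3$?

The Prym map extends to a rational map $P_g^P:\overline R_{g+1}\dashrightarrow\bar A_g^P$. In the paper of Casalaina-Martin, Grushevsky, Hulek and Laza, "Extending the Prym map to toroidal compactifications of the moduli space of abelian varieties" (arXiv:1403.1938), from which the problem comes, one finds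
$$\overline{FS}_2\cup\overline{FS}_3\subseteq Ind(P_g^P)\subseteq\overline{FS}_2\cup\overline{FS}_3\cup\partial\overline{FS}_4\cup\dots\cup\partial\overline{FS}_g, \tag{1}$$
together with $\operatorname{codim}\bigl(Ind(P_g^P)\setminus(\overline{FS}_2\cup\overline{FS}_3)\bigr)\ge6$, and equality $Ind(P_g^P)=\overline{FS}_2\cup\overline{FS}_3$ for $g\le3$. In plain words: can a degeneration of a Friedman–Smith cover with $n\ge4$ node pairs obstruct the Prym map, although it is not a degeneration of one with $n=2$ or $3$? It cannot.

**Theorem 1.** $Ind(P_g^P)=\overline{FS}_2\cup\overline{FS}_3$ for all $g$.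

**Theorem 2.** For $x\in\overline R_{g+1}$ the following are equivalent:

1. $P_g^P$ is regular at $x$;
2. $x\notin\overline{FS}_2\cup\overline{FS}_3$;
3. the monodromy cone of $x$ is contained in a cone of the perfect cone decomposition.

Moreover $FS_n\ne\emptyset$ if and only if $g\ge n$, and a point of $FS_3$ never lies in $\overline{FS}_2$. So $Ind(P_g^P)$ is empty for $g\le1$, equals $\overline{FS}_2$ for $g=2$, and for $g\ge3$ neither $\overline{FS}_2$ nor $\overline{FS}_3$ can be omitted.

From (1) we use only the left inclusion. Together with the extension criterion, it is all that is taken from outside beyond the standard facts already recalled.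

## 5. The lattices $\Lambda_n$: why $2$ and $3$ obstruct and $4$ does not

Take $x\in FS_n$. By Lemma 1 we want a PD form $Q$ on $\mathbb R^n$ with $Q\ge1$ on $\Lambda_n\setminus0$, with value $1$ at the primitive vector on each coordinate axis.

For $n=1$, $\Lambda_1=\frac12\mathbb Z$ and $\ell_{e_1}=2\cdot\frac12$. The primitive vector is $\frac12\ell_{e_1}$, and $Q(c)=4c^2$ works. Note that $\ell_{e_1}$ is not primitive here.

For $n\ge2$ each $\ell_{e_i}$ is primitive: if $\ell_{e_i}=ku$ with $u\in\Lambda_n$, then $u$ has a zero coordinate, so $u\in\mathbb Z^n$ and $k=\pm1$. So we need $Q(\ell_{e_i})=1$. Averaging over all signs,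
$$\frac1{2^n}\sum_{\epsilon\in\{\pm1\}^n}Q\Bigl(\tfrac12\sum_i\epsilon_i\ell_{e_i}\Bigr)=\frac14\sum_iQ(\ell_{e_i})=\frac n4, \tag{2}$$
because the cross terms cancel. The vectors on the left lie in $\Lambda_n\setminus0$. For $n=2,3$ the average is less than $1$, so no $Q$ exists. For $n\ge4$ the Euclidean form works: a nonzero integer vector has norm at least $1$, and a vector of $\mathbb Z^n+(\frac12,\dots,\frac12)$ has norm at least $n/4\ge1$. For $n=4$ there is equality in (2), so every vector $\frac12\sum\epsilon_i\ell_{e_i}$ must have norm exactly $1$; we will see that this forces $Q$ to be Euclidean.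

For a general $x$, suppose the edges joining two connected $\iota$-stable halves of $\tilde\Gamma$ form $n$ exchanged pairs. We shall see that $M$ then contains a copy of $\Lambda_n$, and that $x\in\overline{FS}_n$. So for $x\notin\overline{FS}_2\cup\overline{FS}_3$ no such $n$ is $2$ or $3$. The task is to produce one form $Q$ that serves all edges and all such cuts at once.

## 6. Graphs with involution and their lattices

The induction below deletes and contracts edges, so we describe $M$ by coordinates that make sense for any graph, connected or not.

**Definition 8 (datum).** A datum is a finite graph $\tilde\Gamma$ (loops and multiple edges allowed, not necessarily connected) with an involution $\iota$ fixing no edge. Put $\pi:\tilde\Gamma\to\Gamma=\tilde\Gamma/\iota$, $V=V(\Gamma)$, $E=E(\Gamma)$, and $V=F\sqcup D$, where vertices of $F$ have one preimage and vertices of $D$ have two. For each $e\in E$ fix an oriented lift $\tilde e$. For a function $\mu$ on vertices, $\nabla\mu$ of an oriented edge is the value at the head minus the value at the tail. Put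
$$R=\{(\nabla\tilde\mu(\tilde e))_e:\ \tilde\mu:V(\tilde\Gamma)\to\mathbb R,\ \tilde\mu\circ\iota=-\tilde\mu\}\subset\mathbb R^E,\qquad M_{\mathbb R}=\mathbb R^E/R,$$
$$\Lambda=\{c\in(\tfrac12\mathbb Z)^E:\ 2c\equiv\nabla f\bmod2\ \text{for some}\ f:V\to\mathbb Z/2\},\qquad M=\operatorname{im}(\Lambda\to M_{\mathbb R}).$$
Let $\varepsilon_e$ be the unit vectors of $\mathbb R^E$, and $\ell_e\in M$ the class of $\varepsilon_e$.

The set $\Lambda$ is a group containing $\mathbb Z^E$ (take $f=0$). Changing a lift or its orientation changes the coordinate $e$ by a sign, which preserves $\Lambda$.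

For $v\in D$ with lift $\tilde v$, let $r_v\in R$ come from $\tilde\mu=1_{\tilde v}-1_{\iota\tilde v}$. Its entries are $\pm1$ on non-loop edges at $v$; on a loop $e$ at $v$ the entry is $0$ or $\pm2$, according to whether $\tilde e$ is a loop or joins $\tilde v$ to $\iota\tilde v$; all other entries are $0$. The $r_v$ span $R$, since an anti-invariant $\tilde\mu$ vanishes on fixed vertices. Also $\frac12r_v\in\Lambda$ with $f=1_v$. Hence $\Lambda\cap R$ spans $R$, and $M$ is a full lattice in $M_{\mathbb R}$.

**Example 8.** (a) For two fixed vertices joined by $n$ edges of $\Gamma$, $D=\emptyset$ and $R=0$. The function $\nabla f$ is $0$ on all edges or $1$ on all edges, so $M=\Lambda=\Lambda_n$, as in Example 7. (b) Let $s\in F$ and $w\in D$ be joined by three edges, with lifts oriented from $s$ to $\tilde w$. Then $r_w=(1,1,1)$ and $\Lambda=\Lambda_3$. Since $\frac12r_w\mapsto0$, $M=\mathbb Z^3/\mathbb Z(1,1,1)$. (c) In Example 1(a), $r_v=\pm2\varepsilon_e$ and $M=0$.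

**Lemma 2.** Write anti-invariant chains as $x=\sum x_e(\tilde e-\iota\tilde e)$, let $X=(1-\iota)H_1(\tilde\Gamma,\mathbb Z)$ and $c\cdot x=\sum c_ex_e$. Then $R$ is the annihilator of $X_{\mathbb R}$, and $M\cdot X\subset\mathbb Z$. If $\tilde\Gamma$ is connected, $M=\mathrm{Hom}(X,\mathbb Z)$.

*Proof.* We have $X_{\mathbb R}=H_1(\tilde\Gamma,\mathbb R)^-$. For anti-invariant $\tilde\mu$ and $x$, $\tilde\mu(\partial x)=\sum x_e(\nabla\tilde\mu(\tilde e)-\nabla\tilde\mu(\iota\tilde e))=2\sum x_e\nabla\tilde\mu(\tilde e)$. Since $\partial x$ is anti-invariant, $x$ is a cycle if and only if this vanishes for all anti-invariant $\tilde\mu$. So $X_{\mathbb R}$ is the annihilator of $R$, and the first claim follows.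

Let $c\in\Lambda$ with $2c\equiv\nabla f$, and $x=(1-\iota)h$, so $x_e=h_{\tilde e}-h_{\iota\tilde e}$. Modulo $\mathbb Z$ we have $c_e\equiv\frac12$ or $0$ according to $\nabla f(e)$, so
$$c\cdot x\equiv\tfrac12\sum_{\nabla f(e)=1}(h_{\tilde e}+h_{\iota\tilde e}) .$$
The sum is, mod $2$, the value of the coboundary $\nabla f$ on the cycle $\pi_*h$, hence even. So $c\cdot x\in\mathbb Z$.

Now let $\tilde\Gamma$ be connected and $\phi\in\mathrm{Hom}(X,\mathbb Z)$. Since $H_1$ is a direct summand of the chains, $\phi\circ(1-\iota)$ extends to an integral cochain $\psi$ on $\tilde\Gamma$. For $x\in X$, $\psi(x)=\phi(x-\iota x)=2\phi(x)$. Put $c_e=\frac12(\psi(\tilde e)-\psi(\iota\tilde e))$; then $c\cdot x=\frac12\psi(x)=\phi(x)$. It remains to see $c\in\Lambda$. The cochain $\psi+\iota^*\psi$ vanishes on $H_1$, because $(1-\iota)(1+\iota)=0$. So it equals $\nabla\tilde f$ with $\tilde f$ integral. The function $\tilde f-\iota^*\tilde f$ has zero coboundary, so it is constant since $\tilde\Gamma$ is connected, and it is anti-invariant, so it is zero. Hence $\tilde f$ descends to $V$, giving $f$ mod $2$, and $2c_e=\psi(\tilde e)-\psi(\iota\tilde e)\equiv\psi(\tilde e)+\psi(\iota\tilde e)=\nabla\tilde f(\tilde e)\equiv\nabla f(e)$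 mod $2$. $\square$

Under this identification $\ell_e$ is the coefficient of $\tilde e$, as in Section 3.

**Definition 9 (full sets, essential cuts).** For $S\subset V$ let $\tilde\Gamma[S]$ be the subgraph induced on $\pi^{-1}(S)$, $\Gamma[S]$ the subgraph of $\Gamma$ induced on $S$, and $\delta(S)\subset E$ the set of edges between $S$ and $V\setminus S$. Call $S$ *full* if some connected component of $\tilde\Gamma[S]$ is $\iota$-stable. Call $S$, or $\delta(S)$, *essential* if $S$ and $V\setminus S$ are both full. A $k$-cut is a cut with $k$ edges.

Fullness is monotone in $S$, since a component containing an $\iota$-stable set is $\iota$-stable. Any $S$ meeting $F$ is full.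

**Example 9.** In Example 8(a), $\{s\}$ is essential with an $n$-cut. In Example 8(b), $\{w\}$ is not full, because its two lifts are isolated and exchanged; there are no essential cuts. If we add an edge from $\tilde w$ to $\iota\tilde w$ and its image, $\{w\}$ becomes full.

**Lemma 3.** If $\tilde\Gamma$ is connected and $S$ is essential, there is $B\subset V$ with $\tilde\Gamma[B]$ and $\tilde\Gamma[V\setminus B]$ connected and non-empty and $\delta(B)\subset\delta(S)$. Such a $B$ is essential.

*Proof.* Let $\pi^{-1}(A)$ be an $\iota$-stable component of $\tilde\Gamma[S]$. Since $V\setminus A\supset V\setminus S$ is full, let $\pi^{-1}(B)$ be an $\iota$-stable component of $\tilde\Gamma[V\setminus A]$. As $\tilde\Gamma$ is connected, every other component of $\tilde\Gamma[V\setminus A]$ is joined by an edge to the connected set $\pi^{-1}(A)$, so $\tilde\Gamma[V\setminus B]$ is connected. Edges leaving $\pi^{-1}(B)$ go to $\pi^{-1}(A)$, and edges leaving $\pi^{-1}(A)$ leave $\pi^{-1}(S)$. So $\delta(B)\subset\delta(A)\subset\delta(S)$. A connected $\tilde\Gamma[B]$ is its own $\iota$-stable component, so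 $B$ is full, and likewise $V\setminus B$. $\square$

**Contraction.** $\Gamma/e$ is obtained by identifying the two ends of $\tilde e$, identifying the two ends of $\iota\tilde e$, and deleting $\tilde e,\iota\tilde e$. On $V$ this identifies the two ends of $e$.

**Lemma 4.** Extension by $0$ identifies $M_{\mathbb R}(\Gamma/e)$ with $\mathrm{span}(\ell_{e'}:e'\ne e)\subset M_{\mathbb R}(\Gamma)$, and $M(\Gamma/e)=M(\Gamma)\cap M_{\mathbb R}(\Gamma/e)$. The essential cuts of $\Gamma/e$ are exactly the essential cuts of $\Gamma$ not containing $e$.

*Proof.* Anti-invariant functions for $\Gamma/e$ are those for $\Gamma$ with $\nabla\tilde\mu(\tilde e)=0$. So $R(\Gamma/e)=R(\Gamma)\cap\mathbb R^{E\setminus e}$, which gives the injection. If $c\in\Lambda(\Gamma)$ and $c_e=0$, then $\nabla f(e)=0$ and $f$ descends; conversely functions on $V(\Gamma/e)$ lift. So $\Lambda(\Gamma/e)=\{c\in\Lambda(\Gamma):c_e=0\}$, and $M(\Gamma/e)\subset M(\Gamma)$.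

Let $c\in\Lambda(\Gamma)$ have class in $M_{\mathbb R}(\Gamma/e)$, that is, $c\in\mathbb R^{E\setminus e}+R(\Gamma)$. We look for a representative in $\Lambda$ with entry $0$ at $e$. If all elements of $R$ vanish at $e$, then $c_e=0$. Otherwise $(r_v)_e\ne0$ for some $v\in D$. If $(r_v)_e=\pm1$, subtract $\pm2c_e\in\mathbb Z$ times $\frac12r_v\in\Lambda$. If $(r_v)_e=\pm2$, then $e$ is a loop of $\Gamma$, so $\nabla f(e)=0$ and $c_e\in\mathbb Z$; subtract $\pm c_e$ times $\frac12r_v$. In each case the entry at $e$ becomes $0$, and the class of $c$ lies in $M(\Gamma/e)$.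

Subsets of $V(\Gamma/e)$ correspond to subsets $S\subset V$ with $e\notin\delta(S)$. Contracting edges inside $\tilde\Gamma[S]$ or $\tilde\Gamma[V\setminus S]$ does not change the set of components with its $\iota$-action. $\square$

Iterating, $M(\Gamma/T)=M(\Gamma)\cap\mathrm{span}(\ell_e:e\notin T)$ for $T\subset E$.

**Lemma 5.** Let $\Gamma-e$ be obtained by deleting $\tilde e,\iota\tilde e$. Forgetting the coordinate $e$ gives a surjection $M(\Gamma)\to M(\Gamma-e)$ whose real kernel is $\mathbb R\ell_e$. Every essential $S$ for $\Gamma-e$ is essential for $\Gamma$.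

*Proof.* $R(\Gamma-e)$ is the projection of $R(\Gamma)$, so the real kernel is $(R+\mathbb R\varepsilon_e)/R$. The projection maps $\Lambda(\Gamma)$ to $\Lambda(\Gamma-e)$, and onto: given $c\in\Lambda(\Gamma-e)$ with $f$, extend by $c_e\in\{0,\frac12\}$ with $2c_e\equiv\nabla f(e)$. Adding edges preserves fullness. $\square$

**Lemma 6.** If $\ell_e\ne0$ and $\{e\}$ is not an essential cut, then $\ell_e$ is primitive in $M$.

*Proof.* Let $p,q$ be the tail and head of $\tilde e$, and $P,P'$ the components of $\tilde\Gamma\setminus\{\tilde e,\iota\tilde e\}$ containing them. Suppose $P\ne P'$. If $\iota P\ne P$, then $\tilde\mu=1_P-1_{\iota P}$ is anti-invariant, $\nabla\tilde\mu$ is supported on $\tilde e,\iota\tilde e$, and $\tilde\mu(q)-\tilde\mu(p)\in\{-1,-2\}$. So $\varepsilon_e\in R$ and $\ell_e=0$, a contradiction. Likewise $\iota P'=P'$. Then $P=\pi^{-1}(S)$ with $\delta(S)=\{e\}$, and both $S$ and $V\setminus S\supset\pi(P')$ are full. So $\{e\}$ is an essential cut, a contradiction.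

Hence $P=P'$. A path from $q$ to $p$ avoiding $\tilde e,\iota\tilde e$ closes $\tilde e$ to a cycle $z$ with coefficient $1$ at $\tilde e$ and $0$ at $\iota\tilde e$, so $\ell_e\cdot(1-\iota)z=1$. Since $M\cdot X\subset\mathbb Z$ by Lemma 2, $\ell_e=ku$ with $u\in M$, $k\in\mathbb Z$ forces $k=\pm1$. $\square$

**Lemma 7.** (a) Suppose $\tilde\Gamma[S]$ and $\tilde\Gamma[V\setminus S]$ are connected and non-empty and $\delta(S)=\{e_1,\dots,e_n\}$, $n\ge1$. Then $\ell_{e_1},\dots,\ell_{e_n}$ are linearly independent, and in this basis $M\cap\mathrm{span}(\ell_{e_i})=\Lambda_n$.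

(b) If $n=4$ and $Q$ is a quadratic form on this span with $Q(\ell_{e_i})=1$ and $Q\ge1$ on $\Lambda_4\setminus0$, then the $\ell_{e_i}$ are $Q$-orthonormal.

(c) Every $y\in\mathbb R^4$ has squared Euclidean distance at most $\frac12$ from $\Lambda_4$.

*Proof.* (a) Contracting $E\setminus\delta(S)$ gives two fixed vertices joined by $n$ edges, where $R=0$ and $M=\Lambda_n$ (Example 8(a)). Apply Lemma 4.

(b) By (2) with $n=4$, the numbers $Q(\frac12\sum\epsilon_i\ell_{e_i})$ have average $1$, and each is $\ge1$, so each equals $1$. With $b$ the bilinear form of $Q$, this says $\sum_{i<j}\epsilon_i\epsilon_jb(\ell_{e_i},\ell_{e_j})=0$ for all signs. A multilinear polynomial vanishing on $\{\pm1\}^4$ is zero, so all $b(\ell_{e_i},\ell_{e_j})$ with $i<j$ vanish.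

(c) Translations by $\mathbb Z^4$ and sign changes of coordinates preserve $\Lambda_4$, so we may assume $0\le y_i\le\frac12$. With $h=(\frac12,\frac12,\frac12,\frac12)$,
$$|y|^2+|y-h|^2=1+\sum y_i(2y_i-1)\le1,$$
so one of the two distances squared is at most $\frac12$. $\square$

## 7. A form for graphs without small essential cuts, and two forms that fail

**Theorem 3.** Suppose every essential cut of $\Gamma$ has at least $4$ edges. Then there is a PD form $Q$ on $M_{\mathbb R}(\Gamma)$ with $Q(m)\ge1$ for all $0\ne m\in M(\Gamma)$ and $Q(\ell_e)=1$ for every $e$ with $\ell_e\ne0$.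

If $D=\emptyset$, then $R=0$, $M=\Lambda$, and the Euclidean form does it: an element with $\nabla f=0$ is an integer vector, and one with $\nabla f\ne0$ has at least four half-odd coordinates, because $\nabla f$ is then supported on the essential cut $\delta(f^{-1}(1))$. The trouble comes from vertices in $D$.

**Example 10.** Let $F=\{s_1,s_2,s_3,s_4\}$ and $D=\{w\}$. Let $\Gamma$ have two edges $s_1s_2$, two edges $s_3s_4$, one edge $s_1s_3$, one edge $s_2s_4$, and edges $e_i$ joining $w$ to $s_i$. Choose signs so that $r_w=\varepsilon_{e_1}+\dots+\varepsilon_{e_4}$. A set containing no $s_i$ is not full. A set $\{s_i\}$ has cut $3+1=4$. The three ways to split $F$ into two pairs have $2$, $4$ and $6$ edges between the pairs in $F$, and $w$ adds $2$ more. Putting $w$ with the single $s_i$ gives $3+3$. So every essential cut has at least $4$ edges.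

*First try: the quotient Euclidean norm on $\mathbb R^E/R$.* The edges inside $F$ get norm $1$. But the squared distance of $\varepsilon_{e_1}$ from $\mathbb R(1,1,1,1)$ is $1-\frac14=\frac34$. All $\ell_e$ here are nonzero and, by Lemma 6, primitive, so they must have equal norm; no rescaling helps.

*Second try: repair the norm symmetrically at $w$.* The form that treats the four edges at $w$ alike and gives them norm $1$ is
$$\sum_{e\subset F}c_e^2+\tfrac13\sum_{i<j}(c_{e_i}-c_{e_j})^2 ,$$
where $e\subset F$ means that both ends of $e$ are in $F$. Take $f=1$ on $s_1,s_2$ and $0$ elsewhere, and let $c$ be $\frac12$ on the edges $s_1s_3$, $s_2s_4$, $e_1$, $e_2$ and $0$ elsewhere. Then $c\in\Lambda$, and the form has value $\frac14+\frac14+\frac13\cdot4\cdot\frac14=\frac56<1$. The second try stops here: the cut $\{s_1,s_2\}$ has exactly four edges, so nothing may be lost on it, and the symmetric weights lose something.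

*What does work here.* Replace the complete graph on $e_1,\dots,e_4$ by a cycle, with weight $\frac12$ on each of its edges. Each $\ell_{e_i}$ then has norm $\frac12\cdot2=1$. The cyclic order $e_1,e_2,e_3,e_4$ gives the vector above the value $\frac12+\frac12\cdot2\cdot\frac14=\frac34$, which is bad. The cyclic order $e_1,e_3,e_2,e_4$ gives $\frac12+\frac12\cdot4\cdot\frac14=1$.

So the form at each $w\in D$ should come from a cycle on the edges at $w$, chosen so that every tight cut is crossed often enough. Two things are then needed. General graphs must be reduced to ones where every edge has an end in $F$; this uses the rigidity of $\Lambda_4$ in Lemma 7. And good cycles must be shown to exist for all $w$ simultaneously; this is an edge-splitting argument.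

## 8. Proof of Theorem 3

Take a counterexample with $(|E|,|V|)$ lexicographically minimal. Then $E\ne\emptyset$, since otherwise $M_{\mathbb R}=0$. By Lemma 4 every contraction satisfies the hypothesis and has fewer edges.

**Step 1. All $\ell_e$ are nonzero, no two are proportional, and every edge lies in an essential $4$-cut.** The purpose is to make every edge critical.

Let $e\in E$ and let $Q_1$ be a form as in the theorem for $\Gamma/e$. By Lemma 4, $M(\Gamma/e)$ is saturated of corank at most $1$ in $M=M(\Gamma)$. If the corank is $1$, write $M=M(\Gamma/e)\oplus\mathbb Zu$ and extend $Q_1$ by making $u$ a unit vector orthogonal to the rest. Then $Q_1$ is PD on $M_{\mathbb R}$, $Q_1\ge1$ on $M\setminus0$, and $Q_1(\ell_{e'})=1$ for all $e'\ne e$ with $\ell_{e'}\ne0$.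

If $\ell_e=0$, then $Q_1$ works for $\Gamma$, a contradiction. So all $\ell_e$ are nonzero. If $\ell_e$ and $\ell_{e'}$ are proportional with $e\ne e'$, both are primitive by Lemma 6, as there are no essential $1$-cuts. So $\ell_e=\pm\ell_{e'}$, $Q_1(\ell_e)=1$, and $Q_1$ works, a contradiction.

Suppose $e$ lies in no essential $4$-cut. An essential $S$ for $\Gamma-e$ is essential for $\Gamma$ (Lemma 5), and has at least $5$ edges in $\Gamma$ if $e\in\delta(S)$. So $\Gamma-e$ satisfies the hypothesis, and by minimality it has a form. Pull this form back along Lemma 5 to a PSD form $Q_0$ on $M_{\mathbb R}(\Gamma)$ with radical $\mathbb R\ell_e$. It satisfies $Q_0\ge1$ on $M\setminus\mathbb R\ell_e$, and $Q_0(\ell_{e'})=1$ for $e'\ne e$, since $\ell_{e'}\notin\mathbb R\ell_e$. Put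
$$t=1/Q_1(\ell_e)\in(0,1],\qquad Q=tQ_1+(1-t)Q_0 .$$
Then $Q$ is PD because $t>0$; $Q(\ell_e)=1$; $Q(\ell_{e'})=t+(1-t)=1$ for $e'\ne e$; and $Q\ge1$ on $M\setminus\mathbb R\ell_e$. By Lemma 6, $M\cap\mathbb R\ell_e=\mathbb Z\ell_e$, where $Q(k\ell_e)=k^2$. So $Q$ works, a contradiction.

**Step 2. $\tilde\Gamma$ is connected, and both sides of an essential $4$-cut are connected in $\tilde\Gamma$.** The purpose is to make Lemma 7 applicable.

By Step 1 some edge lies in an essential cut, so $V$ is full. An $\iota$-stable component of $\tilde\Gamma$ is $\pi^{-1}$ of its image, and the image is connected and closed under adjacency, so it is a component of $\Gamma$. Hence some component $K_0$ of $\Gamma$ is full. It is the only full one: with another full component, $V(K_0)$ would give an essential $0$-cut.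

Suppose an edge $e\notin K_0$ lies in an essential $4$-cut $\delta(S)$. The $\iota$-stable components of $\tilde\Gamma[S]$ and of $\tilde\Gamma[V\setminus S]$ lie in $\iota$-stable components of $\tilde\Gamma$, hence over $K_0$. So $S\cap V(K_0)$ is full, and its complement contains $V\setminus S$ and is full. Thus $S\cap V(K_0)$ is essential with cut $\delta(S)\cap E(K_0)$, of size at most $3$, a contradiction. With Step 1, all edges lie in $K_0$. The other components are isolated vertices that are not full, so they lie in $D$. Removing them changes neither $M$ nor the $\ell_e$ and preserves the hypothesis, because an essential subset of $V(K_0)$ is essential in $V$ with the same cut. By minimality in $|V|$ there are none. So $\Gamma=K_0$, and $\tilde\Gamma$ equals its $\iota$-stable component.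

Let $\delta(S)$ be an essential $4$-cut and $B$ as in Lemma 3. Then $B$ is essential, so $|\delta(B)|\ge4$ and $\delta(B)=\delta(S)$. The function $1_B+1_S$ mod $2$ has zero coboundary on the connected graph $\Gamma$, so $B\in\{S,V\setminus S\}$. Hence $\tilde\Gamma[S]$ and $\tilde\Gamma[V\setminus S]$ are connected.

**Step 3. In every essential $4$-cut one side is a single vertex $s\in F$ with exactly four incident edges and no loops.** The purpose is to exclude all other $4$-cuts by gluing forms along $\Lambda_4$.

Let $\delta(S)$ be an essential $4$-cut, $S'=V\setminus S$, and suppose both $\Gamma[S]$ and $\Gamma[S']$ contain edges. Let $\Gamma_1=\Gamma/E(\Gamma[S'])$ and $\Gamma_2=\Gamma/E(\Gamma[S])$, and let $M_i=M(\Gamma_i)=M\cap M_{i,\mathbb R}$, where $M_{i,\mathbb R}=M_{\mathbb R}(\Gamma_i)$. Let $W=\mathrm{span}(\ell_e:e\in\delta(S))$. By Lemma 7(a), $W\cong\mathbb R^4$ and $M\cap W=\Lambda_4$. By minimality there are forms $Q_i$ on $M_{i,\mathbb R}$ as in the theorem. By Lemma 7(b) both restrict to the Euclidean form on $W$, so they agree there.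

*$M_{1,\mathbb R}\cap M_{2,\mathbb R}=W$.* An element of the intersection is represented by $x$ supported on $E(\Gamma[S])\cup\delta(S)$ and by $y$ supported on $E(\Gamma[S'])\cup\delta(S)$, with $x-y=\rho_S+\rho_{S'}$, where $\rho_S\in\mathrm{span}(r_v:v\in S\cap D)$ and $\rho_{S'}\in\mathrm{span}(r_v:v\in S'\cap D)$. Then $x-\rho_S=y+\rho_{S'}$. The left side is supported on $E(\Gamma[S])\cup\delta(S)$ and the right side on $E(\Gamma[S'])\cup\delta(S)$, so both are supported on $\delta(S)$.

*$M=M_1+M_2$.* Let $c\in\Lambda$ with $2c\equiv\nabla f$. Let $f_1=f$ on $S$, $f_1=0$ on $S'$, and $f_2=f-f_1$. Let $c_1=c$ on $E(\Gamma[S])$, $c_1=0$ on $E(\Gamma[S'])$, and on $\delta(S)$ let $c_1\in\{0,\frac12\}$ with $2c_1\equiv\nabla f_1$. Let $c_2=c-c_1$. Then $2c_i\equiv\nabla f_i$ everywhere, so $c_i\in\Lambda$. By supports, the class of $c_i$ lies in $M\cap M_{i,\mathbb R}=M_i$.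

*The glued form.* Let $U_i$ be the $Q_i$-orthogonal complement of $W$ in $M_{i,\mathbb R}$. Then $M_{\mathbb R}=U_1\oplus W\oplus U_2$. Let $Q$ be the orthogonal sum form; it is PD, extends $Q_1$ and $Q_2$, and has $Q(\ell_e)=1$ for all $e$. Let $0\ne m=m_1+m_2$ with $m_i=u_i+w_i\in M_i$, $u_i\in U_i$, $w_i\in W$. If $u_2=0$, then $m_2\in M\cap W\subset M_1$, so $m\in M_1$ and $Q(m)=Q_1(m)\ge1$. The case $u_1=0$ is the same. If both are nonzero, choose $y\in\Lambda_4$ with $|w_1-y|^2\le\frac12$ (Lemma 7(c)). Then $0\ne m_1-y\in M_1$, so
$$1\le Q_1(m_1-y)=Q(u_1)+|w_1-y|^2\le Q(u_1)+\tfrac12,$$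
and $Q(u_1)\ge\frac12$. Likewise $Q(u_2)\ge\frac12$. Hence $Q(m)\ge Q(u_1)+Q(u_2)\ge1$. So $Q$ works for $\Gamma$, a contradiction.

Therefore one side, say $S$, has no edges in $\Gamma[S]$. As $\tilde\Gamma[S]$ is connected, it is a single vertex, which is fixed. Its incident edges are the four edges of $\delta(S)$.

**Step 4. The shape of $\Gamma$.** The purpose is to write $M_{\mathbb R}$ explicitly.

By Steps 1 and 3 every edge lies in a $4$-cut $\delta(\{s\})$ with $s\in F$. So every edge has an end in $F$, and there are no loops. Each edge is thus an *$FF$-edge* (set $E_{FF}$) or joins some $w\in D$ to a vertex of $F$. For $w\in D$ let $N_w$ be the set of edges at $w$. These sets are disjoint, so changing signs of coordinates (which preserves $\Lambda$) we may assume $r_w=\sum_{e\in N_w}\varepsilon_e$. We have $|N_w|\ge2$: $N_w\ne\emptyset$ because $\Gamma$ is connected, has an edge and has no loops; and $|N_w|=1$ would give $\ell_e=0$. Thus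
$$M_{\mathbb R}=\bigoplus_{e\in E_{FF}}\mathbb R\ell_e\ \oplus\ \bigoplus_{w\in D}\mathbb R^{N_w}/\mathbb R(1,\dots,1).$$
Say $Z\subset V$ *separates* $F$ if $Z\cap F\ne\emptyset\ne F\setminus Z$. Then $Z$ and $V\setminus Z$ meet $F$, so $Z$ is essential and $|\delta(Z)|\ge4$. For $S\subset F$ let $N_w(S)\subset N_w$ be the edges from $w$ to $S$, and $e_{FF}(S)$ the number of $FF$-edges between $S$ and $F\setminus S$.

**Step 5. Existence of good cycles.** The purpose is to prove the following claim, which chooses the cyclic orders.

**Claim.** For each $w\in D$ there is a connected multigraph $H_w$ on the vertex set $N_w$ with all degrees equal to $2$ (a cycle) such that for all $\emptyset\ne S\subsetneq F$,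
$$2e_{FF}(S)+\sum_{w\in D}|\delta_{H_w}(N_w(S))|\ \ge\ 8. \tag{3}$$

For a multigraph $G$, let $d_G(A,B)$ be the number of edges between disjoint sets $A,B$, and let $d_G(Z)$ be the number of edges leaving $Z$. We use two identities, checked by looking at the possible positions of an edge relative to $Z_1\cap Z_2$, $Z_1\setminus Z_2$, $Z_2\setminus Z_1$ and the complement $O$ of $Z_1\cup Z_2$:
$$d(Z_1)+d(Z_2)=d(Z_1\setminus Z_2)+d(Z_2\setminus Z_1)+2d(Z_1\cap Z_2,O), \tag{4}$$
$$d(Z_1)+d(Z_2)=d(Z_1\cap Z_2)+d(Z_1\cup Z_2)+2d(Z_1\setminus Z_2,Z_2\setminus Z_1). \tag{5}$$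
(An edge between $Z_1\cap Z_2$ and $O$, or between $Z_1\setminus Z_2$ and $Z_2\setminus Z_1$, counts twice on every side; an edge between any other two of the four parts counts once.) Loops count twice in degrees. If all degrees are even, all cuts are even.

*Step 5a. $2$-regular $H_w$, possibly disconnected and with loops.* Let $G$ be the graph on $V$ obtained by doubling every edge of $\Gamma$. All degrees are even, all neighbors of $D$-vertices lie in $F$, and
$$d_G(Z)\ge8\quad\text{for every }Z\subset V\text{ separating }F. \tag{6}$$
To *split off* at $w\in D$ means to replace two edges $wt,wu$ by one edge $tu$, a loop if $t=u$. If $wt,wu$ are copies of $e,e'\in N_w$, we record an edge $ee'$ of $H_w$ (a loop if $e=e'$). Degrees stay even, and neighbors of $D$-vertices stay in $F$. We show that while $\deg_Gw>0$, some splitting at $w$ preserves (6).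

Fix an edge $wt$. Call $Z\subset V\setminus\{w\}$ *tight* if $Z$ separates $F$ and $d_G(Z)=8$. Let $Z_1,Z_2\ni t$ be tight. In (4) the left side is $16$, and the last term is at least $2$ because of the edge $tw$. If both $Z_1\setminus Z_2$ and $Z_2\setminus Z_1$ met $F$, they would separate $F$ (their complements contain $t\in F$), and the right side would be at least $18$. So $F\cap Z_1$ and $F\cap Z_2$ are nested.

If there are tight sets containing $t$, let $Z$ be one with $F\cap Z$ maximal. Then $F\cap Z\supset F\cap Z_1$ for every tight $Z_1\ni t$. Let $n$ be the number of edges from $w$ to $Z$. Since $Z\cup\{w\}$ separates $F$ and $w$ has no loops,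
$$8\le d(Z\cup\{w\})=8-n+(\deg w-n),$$
so $n\le\frac12\deg w<\deg w$. Hence there is an edge $wu$ with $u\in F\setminus Z$, and $u$ lies in no tight set containing $t$. If no tight set contains $t$, let $wu$ be any other edge at $w$; there is one, because the degree is even and positive.

Split off $wt,wu$. Let $Y$ separate $F$, with $w\notin Y$ after passing to the complement. If exactly one of $t,u$ lies in $Y$, one of the two old edges crosses and the new edge crosses. If neither lies in $Y$, nothing crosses before or after. So $d(Y)$ decreases only if $t,u\in Y$, and then by $2$. Such a $Y$ is not tight by the choice of $u$, so $d(Y)\ge10$ before, by evenness. Thus (6) persists.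

Repeat until every $w\in D$ has degree $0$. Splitting at other vertices never creates edges at $w$, and each $e\in N_w$ had two copies, each used once. So $H_w$ is $2$-regular on $N_w$. The recorded edge $ee'$ corresponds to an edge of $G$ joining the $F$-ends of $e$ and $e'$. So for $S\subset F$ the final $d_G(S)$ is the left side of (3), and (6) gives (3).

*Step 5b. Connectedness.* Among all families $(H_w)$ of $2$-regular multigraphs on the $N_w$ satisfying (3), choose one with the smallest total number of components. Let $G$ be the corresponding graph on $F$: each $FF$-edge doubled, plus for each edge $ee'$ of $H_w$ an edge joining the $F$-ends of $e,e'$. A vertex of $F$ has degree twice its degree in $\Gamma$, so cuts are even. The number $d_G(S)$ is the left side of (3).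

Suppose some $H_w$ has two components. These are cycles, possibly with one vertex and a loop. Let $\alpha\beta$ and $\gamma\eta$ be edges of two different components. Replacing them by $\alpha\gamma,\beta\eta$, or by $\alpha\eta,\beta\gamma$, merges the two cycles into one and keeps the graph $2$-regular. By minimality both replacements violate (3). We say that an element of $N_w$ lies in $S$ if its $F$-end does. The first replacement changes the cut value of $S$ by an even number. It decreases it by at most $2$, and by $2$ only if $\alpha\beta$ and $\gamma\eta$ cross $S$ and $\alpha\gamma$, $\beta\eta$ do not. Since values are even and were at least $8$, a violation means that there is $S$ with $d_G(S)=8$ and, up to complement, $\alpha,\gamma$ in $S$ and $\beta,\eta$ not in $S$. Similarly there is $T$ with $d_G(T)=8$, $\alpha,\eta$ in $T$ and $\beta,\gamma$ not in $T$. Then $S\cap T$ contains the end of $\alpha$, $F\setminus(S\cup T)$ contains the end of $\beta$, and the edge $\gamma\eta$ joins $S\setminus T$ to $T\setminus S$. So both $S\cap T$ and $S\cup T$ are non-empty and proper, and (5) gives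
$$16=d_G(S)+d_G(T)=d_G(S\cap T)+d_G(S\cup T)+2d_G(S\setminus T,T\setminus S)\ge8+8+2,$$
a contradiction. This proves the claim.

**Step 6. The form.** The purpose is to write down $Q$ and contradict the choice of $\Gamma$. Define on $M_{\mathbb R}$
$$Q(c)=\sum_{e\in E_{FF}}c_e^2+\frac12\sum_{w\in D}\ \sum_{ee'\in E(H_w)}(c_e-c_{e'})^2 .$$
It is well defined, being invariant under adding multiples of the $r_w$. It is PD because each $H_w$ is connected. Since $H_w$ is a cycle on $|N_w|\ge2$ vertices (no loops, all degrees $2$), $Q(\ell_e)=1$ for every $e$.

Let $0\ne m\in M$ be represented by $c\in\Lambda$ with $2c\equiv\nabla f$, and let $S=\{s\in F:f(s)=1\}$.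

*Case $\emptyset\ne S\ne F$.* An $FF$-edge between $S$ and $F\setminus S$ has $c_e\in\frac12+\mathbb Z$ and contributes at least $\frac14$. Let $e,e'\in N_w$ have $F$-ends $s,s'$ separated by $S$. Then $2(c_e-c_{e'})\equiv f(s)-f(s')\equiv1$ mod $2$, so $c_e-c_{e'}\in\frac12+\mathbb Z$, and an edge $ee'$ of $H_w$ contributes at least $\frac18$. By (3),
$$Q(m)\ge\tfrac18\Bigl(2e_{FF}(S)+\sum_w|\delta_{H_w}(N_w(S))|\Bigr)\ge1 .$$

*Case $S=\emptyset$ or $S=F$.* All $c_e$ with $e\in E_{FF}$ are integers, and all differences $c_e-c_{e'}$ with $e,e'\in N_w$ are integers. If some $c_e\ne0$ with $e\in E_{FF}$, then $Q(m)\ge1$. Otherwise, since $m\ne0$, $c$ is non-constant on some $N_w$. Around the cycle $H_w$ the differences sum to $0$ and are not all $0$, so at least two are nonzero, and $Q(m)\ge\frac12\cdot2=1$.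

So $Q$ satisfies Theorem 3 for $\Gamma$, contradicting the choice of $\Gamma$. $\square$

## 9. From essential cuts to the Prym map: proof of Theorem 1

Let $x=[\tilde C\to C]\notin\overline{FS}_2\cup\overline{FS}_3$, and let $\tilde\Gamma$ be its dual graph with fixed edges contracted. It is connected since $\tilde C$ is, and so is $\Gamma$.

**Step 1. Cuts with connected sides are degenerations of Friedman–Smith covers.** The purpose is to translate the hypothesis on $x$ into a hypothesis on cuts.

Let $B\subset V$ with $\tilde\Gamma[B]$, $\tilde\Gamma[V\setminus B]$ connected and non-empty, and $|\delta(B)|=n\ge1$. Then $x\in\overline{FS}_n$. Indeed, in the chart at $x$ keep $t_e=0$ exactly for $e\in\delta(B)$, and take all other $t_e$, including those of fixed nodes, nonzero and arbitrarily small. The resulting $\tilde C$ has two smooth connected $\iota$-stable components $\tilde C_1,\tilde C_2$, meeting in the $2n$ nodes over $\delta(B)$, none of them fixed. Since $\iota$ can fix only nodes, it acts freely. So $C=C_1\cup C_2$ with $C_i=\tilde C_i/\iota$ smooth, meeting in $n$ points, and $\tilde C_i\to C_i$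 is a connected étale double cover. These covers lie in $FS_n$ and tend to $x$.

Hence no such $B$ has $|\delta(B)|\in\{2,3\}$.

**Step 2. Essential $1$-cuts are replaced by $4$-cuts.** The purpose is to allow for essential $1$-cuts, which Theorem 3 excludes but the hypothesis on $x$ does not.

Let $E_1$ be the set of $e$ such that $\{e\}$ is an essential cut. Let $\Gamma'$ be obtained by replacing each $e\in E_1$ by four parallel edges $e^1,\dots,e^4$, with lifts parallel to $\tilde e$ and $\iota\tilde e$. Fullness depends only on connectivity, so the essential subsets of $V$ are the same for $\Gamma$ and $\Gamma'$. For an essential $S$ take $B$ as in Lemma 3 for $\Gamma$. It is essential, and $|\delta(B)|\ge1$ since $\Gamma$ is connected. By Step 1, either $|\delta(B)|\ge4$, or $\delta(B)=\{e\}$ with $e\in E_1$. As $\delta(B)\subset\delta(S)$, in both cases $|\delta_{\Gamma'}(S)|\ge4$. So Theorem 3 gives a form $Q'$ on $M_{\mathbb R}(\Gamma')$.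

**Step 3. Pulling $Q'$ back to $\Gamma$.** The purpose is to obtain a form on $M_{\mathbb R}(\Gamma)$ with the correct minimal vectors.

Let $E'$ be the edge set of $\Gamma'$, and let $j:\mathbb R^E\to\mathbb R^{E'}$ be given by $(jc)_{e^i}=c_e$ for $e\in E_1$, unchanged on other edges. It is injective, $R(\Gamma')=j(R(\Gamma))$ (same functions $\tilde\mu$), and $j(\Lambda(\Gamma))\subset\Lambda(\Gamma')$ (same $f$). So $j$ induces an injection $M_{\mathbb R}(\Gamma)\to M_{\mathbb R}(\Gamma')$ carrying $M(\Gamma)$ into $M(\Gamma')$. Hence $Q=j^*Q'$ is PD with $Q\ge1$ on $M(\Gamma)\setminus0$.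

For $e\notin E_1$ with $\ell_e\ne0$, the image of $\ell_e$ is the corresponding nonzero class for $\Gamma'$, so $Q(\ell_e)=1$; put $m_e=\ell_e$.

For $e\in E_1$, let $\delta(S)=\{e\}$ with $S$ essential. By Lemma 3 and connectedness of $\Gamma$ we may take $\tilde\Gamma[S]$ and $\tilde\Gamma[V\setminus S]$ connected. Taking $f=1_S$ shows $\frac12\varepsilon_e\in\Lambda$, so $m_e=\frac12\ell_e\in M$. In $\Gamma'$ we have $\delta_{\Gamma'}(S)=\{e^1,\dots,e^4\}$. By Lemma 7(a), $\ell_{e^1},\dots,\ell_{e^4}$ are linearly independent, hence nonzero, so $Q'(\ell_{e^i})=1$. By Lemma 7(b) they are $Q'$-orthonormal. Therefore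
$$Q(m_e)=Q'\Bigl(\tfrac12\sum_{i=1}^4\ell_{e^i}\Bigr)=\tfrac14\cdot4=1 .$$

**Step 4. Conclusion.** The purpose is to apply the extension criterion. If all $\ell_e=0$, the monodromy cone is $0$. Otherwise $Q$ has minimum $1$, and every nonzero $\ell_e^2$ is a positive multiple of $m_e^2$ with $m_e\in M$ a minimal vector. By Lemma 2, $M=\mathrm{Hom}(X,\mathbb Z)$ is the lattice of the toroidal construction at $x$. So the monodromy cone lies in $\sigma(Q)$, and by Lemma 1(b) in a cone of the rank $g$ fan. By the extension criterion and the descent in Section 3, $P_g^P$ is regular at $x$. Hence $Ind(P_g^P)\subseteq\overline{FS}_2\cup\overline{FS}_3$. With the left inclusion in (1), equality holds for every $g$. This proves Theorem 1. $\blacksquare$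

## 10. The local form and the sharpness of the two strata: proof of Theorem 2

**Equivalence.** Section 9 shows (2)⇒(3). The extension criterion with the descent gives (3)⇒(1). The left inclusion in (1) of Section 4 gives (1)⇒(2).

**Cuts at points of $\overline{FS}_n$.** Here we prove a converse to Step 1 of Section 9. Let $x\in\overline{FS}_n$. A cover in $FS_n$ occurs in the chart at $x$. It has no fixed nodes, so its dual graph, two fixed vertices joined by $n$ exchanged pairs, is obtained from that of $x$ by contracting all fixed edges and then further pairs of edges. Let $B\subset V$ be the set of vertices contracted to one of the two. Vertices contracted to one point are connected by contracted edges, so $\tilde\Gamma[B]$ and $\tilde\Gamma[V\setminus B]$ are connected, and $\delta(B)=\{e_1,\dots,e_n\}$.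

**A direct proof of (3)⇒(2).** Let $x\in\overline{FS}_n$ with $n\in\{2,3\}$, and $B$ as just found. By Lemma 7(a), $M\cap\mathrm{span}(\ell_{e_i})=\Lambda_n$. The $\ell_{e_i}$ are primitive in $\Lambda_n$ (Section 5), hence in $M$. If the monodromy cone were in $\sigma(Q)$ with $Q$ of minimum $1$, then so would be the cone spanned by the $\ell_{e_i}^2$, and $Q(\ell_{e_i})=1$ by Lemma 1(a). But then the average in (2) of Section 5 is $\frac n4<1$, although every vector there is a nonzero element of $M$, a contradiction. The threshold $n=4$ is exactly where this average reaches $1$.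

**When $FS_n$ is non-empty.** We have $g+1=g(C_1)+g(C_2)+n-1$, and $C_i$ has a connected étale double cover if and only if $g(C_i)\ge1$. So $g+2-n=g(C_1)+g(C_2)\ge2$, that is, $g\ge n$, is necessary. Conversely, for $g\ge n$ take $g(C_1)=1$ and $g(C_2)=g+1-n\ge1$, with connected étale double covers glued equivariantly over the $n$ nodes. Each component of $C$ has genus at least $1$ and carries at least one node, so $C$ is stable.

**Neither stratum can be omitted.** Let $x\in FS_3$. Its graph $\Gamma$ has two vertices joined by three edges, and its only cut with both sides non-empty has $3$ edges. By the paragraph on cuts at points of $\overline{FS}_n$, $x\notin\overline{FS}_2$. So for $g\ge3$, where $FS_3\ne\emptyset$, $\overline{FS}_3\not\subset\overline{FS}_2$. Since $\operatorname{codim}\overline{FS}_3=3>2=\operatorname{codim}\overline{FS}_2$, also $\overline{FS}_2\not\subset\overline{FS}_3$. For $g\le1$ both $FS_2$ and $FS_3$ are empty, so by Theorem 1 $Ind(P_g^P)=\emptyset$. For $g=2$, $FS_3=\emptyset$ and $Ind(P_2^P)=\overline{FS}_2$. This proves Theorem 2. $\blacksquare$
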